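\title{The $2$-adic valuation of $S(c2^h,k)$ for almost all $k$}

\begin{abstract}
Let $S(n,k)$ be the Stirling number of the second kind, $\nu$ the $2$-adic valuation and $d$ the binary digit sum. We prove that for each positive integer $c$ the formula $\nu(S(c2^h,k))=d(k)-d(c)+\nu\binom{c2^{h+1}-k}{c2^h}$ fails for a number of $k\in\{0,\dots,c2^h\}$ that stays bounded as $h\to\infty$. This confirms a conjecture stated by Adelberg and Lengyel, that the formula holds for a proportion of $k$ tending to $1$. For odd $c<2^h$ we determine the exceptional $k$ and count them exactly; there are at most $2c-1$. The proof uses Lagrange inversion to move $n$ into an exponent, and sums over roots of unity of $2$-power order to find the valuations of the coefficients of one explicit power series.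
\end{abstract}

\section{Introduction}

For integers $n,k\ge0$, the Stirling number of the second kind $S(n,k)$ is the number of partitions of an $n$-element set into $k$ nonempty blocks. For a nonzero integer $m$ let $\nu(m)$ be the exponent of the highest power of $2$ dividing $m$; put $\nu(0)=\infty$ and $\nu(m/m')=\nu(m)-\nu(m')$ for fractions. For $m\ge0$ let $d(m)$ be the sum of the digits of $m$ in base $2$. This paper is about the formula
\begin{equation}\label{eq:formula}
\nu(S(n,k))=d(k)-d(n)+\nu\binom{2n-k}{n},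
\end{equation}
which holds for some pairs $(n,k)$ with $n\ge1$, $0\le k\le n$, and fails for others. We call $k\in\{0,\dots,n\}$ \emph{exceptional} for $n$ if \eqref{eq:formula} fails. Fix a positive integer $c$ and let $n=c2^h$, so that $d(n)=d(c)$. Put
\[
\rho(c,h)=\frac{1}{c2^h}\left|\left\{k:\ 0\le k\le c2^h,\ \nu(S(c2^h,k))=d(k)-d(c)+\nu\binom{c2^{h+1}-k}{c2^h}\right\}\right| .
\]
The conjecture, stated by Adelberg and Lengyel \cite{AL}, is that $\lim_{h\to\infty}\rho(c,h)=1$ for every positive integer $c$.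

To see where \eqref{eq:formula} comes from, we anticipate Section~\ref{sec:coefficient}. There we write $S(n,k)=\pm\frac{n!}{k!}2^{k-n}A$, where $A$ is a rational number with odd denominator and $A\equiv\binom{2n-k}{n}\pmod 2$. The factor $\frac{n!}{k!}2^{k-n}$ has valuation $d(k)-d(n)$, so \eqref{eq:formula} says that $A$ has the same valuation as the binomial coefficient. If the binomial coefficient is odd, this follows from the congruence. For $n=2^h$ it is odd for all $1\le k\le n$, and one obtains the known formula $\nu(S(2^h,k))=d(k)-1$. If the binomial coefficient is even, the congruence says only that $A$ is even. For $n=3\cdot2^h$ this is the situation for all $k\le 2\cdot 2^h$, two thirds of the range, and \eqref{eq:formula} can indeed fail in either direction. For $n=12$ and $5\le k\le8$, where $\nu\binom{24-k}{12}=2$: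
\[
\begin{array}{c|cccc}
k&8&7&6&5\\ \hline
S(12,k)&159027&627396&1323652&1379400\\
\nu(S(12,k))&0&2&2&3\\
\text{right side of \eqref{eq:formula}}&1&3&2&2
\end{array}
\]
The value $k=0$ is always exceptional, since $S(n,0)=0$ while the right side of \eqref{eq:formula} is finite. The question is whether failures like those in the table multiply as $h$ grows. They do not.

\begin{theorem}\label{thm:bounded}
Let $c$ be a positive integer with $K$ binary digits. For every $h>K$ there are at most $1+2Kc2^K$ exceptional $k$ for $n=c2^h$. Hence $\lim_{h\to\infty}\rho(c,h)=1$, and the conjecture holds.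
\end{theorem}

The exceptional $k$ can be found exactly. Whether $k$ is exceptional depends only on $n$ and $k$, so for even $c=2^rc'$ with $c'$ odd we may replace $(c,h)$ by $(c',h+r)$, and it suffices to treat odd $c$. For $i\ge0$ define
\[
\delta(i)=\begin{cases}\lfloor i/2\rfloor+1&\text{if } i\not\equiv2\pmod4,\\ 3m+3&\text{if } i=4m+2,\end{cases}
\]
and for $t\ge0$ define
\[
E_t=\{i\ge0:\ i\not\equiv2\ (\mathrm{mod}\ 4),\ i<2t\}\cup\{i\ge0:\ i\equiv2\ (\mathrm{mod}\ 4),\ 3(i+2)\le4t\}.
\]
Then $E_t=\{i\ge0:\delta(i)\le t\}$, because $\lfloor i/2\rfloor+1\le t$ is equivalent to $i<2t$, and $3m+3\le t$ is equivalent to $3(4m+4)\le4t$. For example $E_0=\emptyset$, $E_1=\{0,1\}$, $E_2=\{0,1,3\}$, $E_3=\{0,1,2,3,4,5\}$.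

\begin{theorem}\label{thm:classification}
Let $c$ be odd, $n=c2^h$ and $1\le k\le n$. Write $n-k=a2^h+i$ with $0\le i<2^h$, and put $t=\nu(c+a)$ and $v=\nu\binom{2n-k}{n}$. Suppose that $h\ge v$, which holds in particular whenever $2^h>c$. Then $k$ is exceptional if and only if $i\in E_t$. Moreover, if $\delta(i)<t$, then $\nu(S(n,k))=d(k)-d(c)+v-t+\delta(i)$, and if $\delta(i)=t$, then $\nu(S(n,k))>d(k)-d(c)+v$.
\end{theorem}

So the exceptional $k\ge1$ have the form $(c-a)2^h-i$ with $i<2\nu(c+a)$: they sit at, or just below, certain multiples of $2^h$, at offsets that do not depend on $h$.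

\begin{corollary}\label{cor:count}
If $c$ is odd and $2^h>c$, the number of exceptional $k\in\{0,\dots,c2^h\}$ is exactly
\[
N(c)=2c-1-\sum_{\ell\ge1}\#\{m\in[c,2c-1]:4^\ell\mid m\}+\sum_{\ell\ge1}\#\{m\in[c,2c-1]:8^\ell\mid m\}\ \le\ 2c-1 .
\]
This number is independent of $h$, and $\rho(c,h)=1-\frac{N(c)-1}{c2^h}\ge1-2^{1-h}$, uniformly in odd $c<2^h$.
\end{corollary}

For $c=1$ we get $N(1)=1$: only $k=0$ is exceptional. For $c=3$ we get $N(3)=4$. Here $\nu(3+a)=0,2,0$ for $a=0,1,2$, so for $n=12$ the exceptional $k\ge1$ are $8-i$ with $i\in E_2$, that is, $k=8,7,5$, with valuations $0$, $2$ and at least $3$. This agrees with the table.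

The proof rests on one observation: for $n=c2^h$ the valuation of $\binom{2n-k}{n}$ is bounded in terms of $c$ alone, so $A$ is needed only modulo a fixed power of $2$. Sections~\ref{sec:coefficient} and~\ref{sec:congruence} show that modulo such a power $A$ is a binomial coefficient of the right valuation plus error terms, each containing a coefficient $\gamma_i$ of one fixed power series. Section~\ref{sec:three} carries out the case $c=3$ by hand. Section~\ref{sec:gamma} proves $\nu(\gamma_i)=\delta(i)$; since $\delta(i)\to\infty$, the error terms vanish for all but boundedly many $k$. Sections~\ref{sec:bounded} and~\ref{sec:classification} prove the theorems.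

\section{Stirling numbers as coefficients of $L^{-n}F$}\label{sec:coefficient}

We write $\mathbb{Z}_{(2)}$ for the ring of rationals with odd denominator and $[u^j]X$ for the coefficient of $u^j$ in a series $X$. For $X,Y\in\mathbb{Z}_{(2)}[[u]]$, the congruence $X\equiv Y\pmod{2^m}$ means that every coefficient of $X-Y$ has valuation at least $m$. Congruences may be multiplied. A series with constant term $1$ is invertible in $\mathbb{Z}_{(2)}[[u]]$, and congruences between such series may be inverted, because $X^{-1}-Y^{-1}=(Y-X)X^{-1}Y^{-1}$.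

Two textbook facts on valuations are used throughout. Legendre's formula states that $\nu(m!)=m-d(m)$. Kummer's theorem states that $\nu\binom{x+y}{x}=\kappa(x,y)$, the number of carries when $x$ and $y$ are added in base $2$.

\begin{lemma}\label{lem:carries}
Let $c\ge1$ and $w,s\ge0$. Then $\nu\binom{c2^w+s}{s}=\kappa(c,\lfloor s/2^w\rfloor)$. If $c$ has $K$ binary digits and $0\le a<c$, then $\kappa(c,a)\le K$.
\end{lemma}

\begin{proof}
The lowest $w$ digits of $c2^w$ are $0$, so no carry arises in these positions, and the remaining positions perform the addition $c+\lfloor s/2^w\rfloor$. If $a<c$, then both $a$ and $c$ have digit $0$ in all positions from $K$ on, so carries can leave only the positions $0,\dots,K-1$.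
\end{proof}

From now on $1\le k\le n$ and $j=n-k$, so $0\le j<n$ and $\binom{2n-k}{n}=\binom{n+j}{j}$. For $n=c2^h$ and $a=\lfloor j/2^h\rfloor$ we have $a<c$, and Lemma~\ref{lem:carries} gives
\begin{equation}\label{eq:v}
v:=\nu\binom{n+j}{n}=\kappa(c,a)\le K .
\end{equation}
For $c=1$ this is always $0$. For $c=3$ it is $0,2,1$ for $a=0,1,2$.

The exponential generating function $(e^x-1)^k=\sum_n k!\,S(n,k)x^n/n!$ has powers of $2$ in its denominators. They disappear under the substitution $x=-2y$. Let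
\[
g(y)=\frac{1-e^{-2y}}{2},\qquad A_j=[y^n]\,g(y)^k=(-1)^{j}\,\frac{k!}{n!}\,2^{n-k}S(n,k).
\]
By Legendre's formula $\nu\bigl(\frac{n!}{k!}2^{k-n}\bigr)=(n-d(n))-(k-d(k))+k-n=d(k)-d(n)$, so
\begin{equation}\label{eq:reduction}
\nu(S(n,k))=d(k)-d(n)+\nu(A_j).
\end{equation}
Thus $k$ is exceptional if and only if $\nu(A_j)\ne v$.

In the definition of $A_j$ the exponent is $k$, about which we know nothing, while $n$, which is divisible by a high power of $2$, is only the index of a coefficient. Lagrange inversion exchanges these roles. The compositional inverse of $g$ is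
\[
\varphi(u)=-\tfrac12\log(1-2u)=uL(u),\qquad L(u)=\sum_{m\ge0}\frac{2^m}{m+1}u^m,\qquad \varphi'(u)=\frac1{1-2u},
\]
and we put
\[
F(u)=\frac{u\varphi'(u)}{\varphi(u)}=\frac1{(1-2u)L(u)}=\sum_{i\ge0}f_iu^i .
\]

\begin{proposition}\label{prop:inversion}
We have $A_j=[u^j]\,L(u)^{-n}F(u)$. The series $L$, $L^{-1}$, $F$ lie in $\mathbb{Z}_{(2)}[[u]]$, and $L\equiv1-u$, $F\equiv1/(1-u)\pmod2$. Consequently $A_j\in\mathbb{Z}_{(2)}$ and $A_j\equiv\binom{n+j}{n}\pmod2$.
\end{proposition}

\begin{proof}
For a formal Laurent series $H(y)$ over $\mathbb{Q}$ let $\operatorname{Res}H=[y^{-1}]H$. Since $\varphi(u)=u+\cdots$, the change of variables formula $\operatorname{Res}_yH(y)=\operatorname{Res}_uH(\varphi(u))\varphi'(u)$ holds. Indeed, it suffices to take $H=y^m$; for $m\ne-1$ the series $\varphi^m\varphi'$ is the derivative of $\varphi^{m+1}/(m+1)$ and has residue $0$, and $\varphi'/\varphi=u^{-1}+\cdots$ has residue $1$. With $H=g(y)^ky^{-n-1}$ and $g(\varphi(u))=u$,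
\[
A_j=\operatorname{Res}_u\,u^k\varphi(u)^{-n-1}\varphi'(u)=\operatorname{Res}_u\,u^{k-n-1}L(u)^{-n}\frac{\varphi'(u)}{L(u)}=[u^j]\,L(u)^{-n}F(u).
\]
The coefficients of $u^0$ and $u^1$ in $L$ are both $1$. For $m\ge2$ we have $2^{\nu(m+1)}\le m+1<2^m$, so $2^m/(m+1)$ has valuation at least $1$. Hence $L\in\mathbb{Z}_{(2)}[[u]]$ and $L\equiv1+u\equiv1-u\pmod2$, and the statements on $L^{-1}$ and $F$ follow. Finally $A_j\equiv[u^j](1-u)^{-n-1}=\binom{n+j}{n}\pmod 2$.
\end{proof}

This settles every $k$ with $v=0$, and with it the case $c=1$. For $v\ge1$ we must know $A_j$ modulo $2^{v+1}$.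

\section{A congruence modulo $2^{w+1}$}\label{sec:congruence}

We treat the two factors $L^{-n}$ and $F$ in turn. For the first, each squaring improves a congruence by one power of $2$, and the exponent $n=c2^h$ allows up to $h$ squarings.

\begin{lemma}\label{lem:power}
Let $n=c2^h$, $0\le w\le h$ and $q=2^{h-w}$. Then
\[
L(u)^{-n}\equiv(1-u^q)^{-c2^w}=\sum_{s\ge0}b_su^{sq}\pmod{2^{w+1}},\qquad b_s=\binom{c2^w+s-1}{s}.
\]
\end{lemma}

\begin{proof}
Since $q$ is a power of $2$, we have $L^q\equiv(1-u)^q\equiv1-u^q\pmod2$. If $X\equiv Y\pmod{2^m}$ with $m\ge1$, then $X^2-Y^2=(X-Y)\bigl((X-Y)+2Y\bigr)\equiv0\pmod{2^{m+1}}$. Squaring $w$ times gives $L^{2^h}\equiv(1-u^q)^{2^w}\pmod{2^{w+1}}$. Both sides have constant term $1$, so we may raise them to the power $-c$.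
\end{proof}

For fixed $w$ and large $h$ the series $L^{-n}$ is therefore sparse modulo $2^{w+1}$: it is supported on the multiples of $q$, and its coefficients $b_s$ do not depend on $h$.

The factor $F$ does not depend on $n$. Multiplication by $1/(1-u)$ forms partial sums of coefficients, and the partial sums of the $b_s$ are again binomial coefficients. Since $F\equiv1/(1-u)\pmod 2$, one is led to compare $F$ with $1/(1-u)$. A computation modulo $8$ shows that the sign must be changed. From $\frac{2^m}{m+1}-\frac{2^m}{m}=-\frac{2^m}{m(m+1)}$ we get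
\[
(1-2u)L(u)=1-\sum_{m\ge1}\frac{2^m}{m(m+1)}u^m=1-u-\tfrac23u^2-\tfrac23u^3-\tfrac45u^4-\cdots .
\]
One of $m$, $m+1$ is odd, so $2^{\nu(m(m+1))}\le m+1<2^{m-2}$ for $m\ge5$, and these coefficients are divisible by $8$. Also $-\frac23\equiv2$ and $-\frac45\equiv4\pmod 8$. Hence $1/F\equiv1-u+2u^2+2u^3+4u^4\pmod8$. The identity
\[
(1-u+2u^2+2u^3+4u^4)(1-2u^2+4u^3-4u^4)=1-u+8(u^3-u^4+u^5-u^6+u^7-2u^8)
\]
gives $(1-u)F\equiv1-2u^2+4u^3-4u^4=-1+(1-u)(2+2u+4u^3)$, that is,
\begin{equation}\label{eq:mod8}
F(u)\equiv-\frac1{1-u}+2+2u+4u^3\pmod8 .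
\end{equation}
So $f_i\equiv-1\pmod8$ for $i\ge4$: the difference $f_i-1$ has valuation exactly $1$ for all such $i$, whereas $f_i+1$ is divisible by $8$. We define
\[
\gamma_i=f_i+1,\qquad\text{so that}\qquad F(u)=-\frac1{1-u}+\sum_{i\ge0}\gamma_iu^i .
\]

\begin{proposition}\label{prop:basic}
Let $n=c2^h$, $0\le j<n$, and let $w,q,b_s$ be as in Lemma~\ref{lem:power}. Put $Q=\lfloor j/q\rfloor$. Then
\begin{equation}\label{eq:basic}
A_j\equiv-\binom{c2^w+Q}{Q}+\sum_{s=0}^Qb_s\,\gamma_{j-sq}\pmod{2^{w+1}},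
\end{equation}
and $\nu\binom{c2^w+Q}{Q}=v$.
\end{proposition}

\begin{proof}
Multiply the congruence of Lemma~\ref{lem:power} by $F$ and take the coefficient of $u^j$. The term $-1/(1-u)$ contributes $-\sum_{s\le Q}b_s$, and $\sum_{s\le Q}b_s=[y^Q](1-y)^{-c2^w-1}=\binom{c2^w+Q}{Q}$. The terms $\gamma_iu^i$ contribute the sum in \eqref{eq:basic}. Since $\lfloor Q/2^w\rfloor=\lfloor j/2^h\rfloor=a$, Lemma~\ref{lem:carries} and \eqref{eq:v} give $\nu\binom{c2^w+Q}{Q}=\kappa(c,a)=v$.
\end{proof}

We call the binomial coefficient in \eqref{eq:basic} the main term and the products $b_s\gamma_{j-sq}$ the error terms. If $w\ge v$ and all error terms vanish modulo $2^{v+1}$, then $\nu(A_j)=v$ and $k$ is not exceptional.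

\section{The case $c=3$ by hand}\label{sec:three}

Let $n=3\cdot2^h$ with $h\ge4$, and take $2^h\le j<2^{h+1}$, so that $a=1$ and $v=2$. We need $A_j$ modulo $8$, so we take $w=2$. Then $q=2^{h-2}\ge4$, $Q\in\{4,5,6,7\}$ and $b_s=\binom{11+s}{s}$. By \eqref{eq:mod8},
\[
\gamma_0\equiv\gamma_1\equiv2,\qquad\gamma_3\equiv4,\qquad\gamma_i\equiv0\ \text{ for } i=2 \text{ and } i\ge4\pmod8 .
\]
For $s<Q$ we have $j-sq\ge q\ge4$, so these error terms vanish, and \eqref{eq:basic} becomes
\[
A_j\equiv-\binom{12+Q}{Q}+b_Q\,\gamma_{j-Qq}\pmod8,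
\]
where the main term is $\equiv4\pmod 8$ because its valuation is $2$. The remaining error term can be nonzero only if $j\bmod q\in\{0,1,3\}$. This leaves at most $12$ candidates among the $2^h$ values of $j$, whatever $h$ is. This counting is the proof of Theorem~\ref{thm:bounded}.

To decide the candidates we look at $b_Q$. The numbers $b_5=4368$, $b_6=12376$, $b_7=31824$ are divisible by $8$, while $b_4=1365\equiv5\pmod8$. So only $Q=4$ matters, where $Qq=2^h$ and $j=2^h+i$ with $i<q$. For $i=0,1$ we get $A_j\equiv-4+5\cdot2=6$, of valuation $1<v$. For $i=3$ we get $A_j\equiv-4+5\cdot4\equiv0$, of valuation at least $3>v$. For all other $j$ in the range, including $i=2$, we get $A_j\equiv4$. The exceptional offsets are $\{0,1,3\}=E_2$, the pattern seen in the table for $n=12$.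

The general case requires two things. We need the valuations of all $\gamma_i$, for which a computation modulo a fixed power of $2$ does not suffice. And for Theorem~\ref{thm:classification}, where $q$ may be as small as $1$, we must show that again a single error term survives.

\section{The valuations of the coefficients $\gamma_i$}\label{sec:gamma}

\begin{proposition}\label{prop:gamma}
For all $i\ge0$ we have $\nu(\gamma_i)=\delta(i)$. In particular $\nu(\gamma_i)\ge\lfloor i/2\rfloor+1$.
\end{proposition}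

The second statement follows from the first because $3m+3\ge2m+2$. The series $F=u\varphi'/\varphi$ is a logarithmic derivative. If $\varphi$ were a polynomial, the coefficients of $F$ would be power sums of the reciprocals of its roots. We therefore approximate $\varphi$ by polynomials whose roots we know. A sequence of rationals $x_R$ \emph{converges $2$-adically} to a rational $x$ if $\nu(x_R-x)\to\infty$. Such limits respect sums and products, and if $\nu(x_R)=\mu<\infty$ for all large $R$, then $\nu(x)=\mu$. Since $2^R\to0$ in this sense, the difference quotient $(z^{2^R}-1)/2^R$ is a natural approximation to $\log z$.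

For $r,i\ge1$ let
\[
T_r(i)=\sum_\zeta\Bigl(\frac{2}{1-\zeta}\Bigr)^i,
\]
where $\zeta$ runs over the primitive $2^r$-th roots of unity in $\mathbb{C}$. By Lemma~\ref{lem:trace} below, and since $T_1(i)=1$, these numbers are integers.

\begin{lemma}\label{lem:limit}
For $i\ge1$, the sums $-\sum_{r=2}^RT_r(i)$ converge $2$-adically to $\gamma_i$ as $R\to\infty$.
\end{lemma}

\begin{proof}
For $R\ge1$ let
\[
P_R(u)=\frac{1-(1-2u)^{2^R}}{2^{R+1}}=\sum_{m\ge1}(-1)^{m-1}\binom{2^R-1}{m-1}\frac{2^{m-1}}{m}u^m,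
\]
where we used $\binom{2^R}{m}=\frac{2^R}{m}\binom{2^R-1}{m-1}$. For fixed $m$, $\binom{x}{m-1}$ is a polynomial in $x$ with rational coefficients and $2^R-1\to-1$, so $\binom{2^R-1}{m-1}\to\binom{-1}{m-1}=(-1)^{m-1}$. Hence $[u^m]P_R\to2^{m-1}/m=[u^m]\varphi$. For a series $P=u(1+\pi_1u+\pi_2u^2+\cdots)$, the coefficient $[u^i]\,uP'/P$ is a polynomial in $\pi_1,\dots,\pi_i$ with integer coefficients. All $P_R$ and $\varphi$ have this form, so $[u^i]\,uP_R'/P_R\to f_i$.

The roots of $P_R$ are the $2^R$ distinct numbers $(1-\zeta)/2$ with $\zeta^{2^R}=1$. Therefore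
\[
\frac{uP_R'(u)}{P_R(u)}=\sum_\zeta\frac{u}{u-(1-\zeta)/2}=1-\sum_{\zeta\ne1}\sum_{i\ge1}\Bigl(\frac{2}{1-\zeta}\Bigr)^iu^i ,
\]
and grouping the $\zeta\ne1$ by their order gives $-\sum_{r=1}^RT_r(i)\to f_i$. Since $T_1(i)=1$ and $\gamma_i=f_i+1$, the lemma follows.
\end{proof}

This explains the sign in \eqref{eq:mod8}: the root $u=1$, which belongs to $\zeta=-1$, contributes $u/(u-1)=1-1/(1-u)$, and passing from $f_i$ to $\gamma_i$ removes exactly this root. The remaining roots have reciprocals that are divisible by $1-\zeta$ to a high power, which makes $T_r(i)$ highly divisible by $2$.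

\begin{lemma}\label{lem:trace}
For $r\ge2$ and $i\ge1$, $T_r(i)$ is an integer and
\[
\nu(T_r(i))\ge\beta_r(i):=r-1+\lfloor i(1-2^{1-r})\rfloor .
\]
For fixed $i$, $\beta_r(i)$ is strictly increasing in $r$.
\end{lemma}

\begin{proof}
Let $\zeta$ be a primitive $2^r$-th root of unity and $M=2^{r-1}$. The primitive $2^r$-th roots of unity are the $\zeta^\ell$ with $\ell$ odd, $1\le\ell<2^r$. They are the roots of the irreducible polynomial $x^M+1$, and the automorphisms of $\mathbb{Q}(\zeta)$ are the maps $\zeta\mapsto\zeta^\ell$. So $T_r(i)=\operatorname{Tr}\bigl((2/(1-\zeta))^i\bigr)$, where $\operatorname{Tr}$ is the sum over these automorphisms.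

First, $\operatorname{Tr}(\zeta^m)$ is the sum of $\xi^m$ over all $2^r$-th roots of unity $\xi$ minus the sum over all $M$-th roots of unity. This is $2M-M$, $0-M$ or $0-0$, according as $2M\mid m$, $M\mid m$ but $2M\nmid m$, or $M\nmid m$. Hence $\operatorname{Tr}(\mathbb{Z}[\zeta])\subseteq M\mathbb{Z}$.

Second, setting $x=1$ in $x^M+1=\prod_\ell(x-\zeta^\ell)$ gives $2=\prod_\ell(1-\zeta^\ell)$. Each quotient $(1-\zeta^\ell)/(1-\zeta)=1+\zeta+\dots+\zeta^{\ell-1}$ lies in $\mathbb{Z}[\zeta]$, and so does its inverse, because $\zeta$ is a power of $\zeta^\ell$. Thus $2=\varepsilon(1-\zeta)^M$ with a unit $\varepsilon$ of $\mathbb{Z}[\zeta]$. Write $i(M-1)=M\mu+\mu'$ with $0\le\mu'<M$, so $\mu=\lfloor i(1-2^{1-r})\rfloor$. Then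
\[
\Bigl(\frac{2}{1-\zeta}\Bigr)^i=\varepsilon^i(1-\zeta)^{i(M-1)}=2^\mu\,\varepsilon^{i-\mu}(1-\zeta)^{\mu'}\in2^\mu\mathbb{Z}[\zeta],
\]
and its trace lies in $2^{\mu+r-1}\mathbb{Z}$. Finally, $r-1$ increases strictly with $r$ and $\lfloor i(1-2^{1-r})\rfloor$ does not decrease.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:gamma}]
We have $\gamma_0=f_0+1=2$ and $\delta(0)=1$. Let $i\ge1$. By Lemma~\ref{lem:limit} it suffices to find one $r\ge 2$ with $\nu(T_r(i))=\delta(i)$ such that all other $T_{r'}(i)$, $r'\ge2$, have larger valuation.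

For $r=2$ we have $2/(1\mp\sqrt{-1})=1\pm\sqrt{-1}$, so $T_2(i)=2\operatorname{Re}\omega^i$ with $\omega=1+\sqrt{-1}$. From $\omega^2=2\sqrt{-1}$, $\omega^3=-2+2\sqrt{-1}$, $\omega^4=-4$ we obtain
\[
T_2(i)=2(-4)^m,\quad2(-4)^m,\quad0,\quad-4(-4)^m\qquad\text{for } i=4m,\ 4m+1,\ 4m+2,\ 4m+3 .
\]
If $i\not\equiv2\pmod4$, the valuations $2m+1$, $2m+1$, $2m+2$ equal $\lfloor i/2\rfloor+1=\delta(i)$, and the terms with $r\ge3$ have valuation at least $\beta_3(i)=2+\lfloor3i/4\rfloor>\delta(i)$.

Let $i=4m+2$. Now $T_2(i)=0$, and the next term decides. The terms with $r\ge4$ have valuation at least $\beta_4(i)=3+\lfloor(14m+7)/4\rfloor\ge3m+4$, so it remains to show $\nu(T_3(4m+2))=3m+3$. Lemma~\ref{lem:trace} gives only a lower bound, so we use a recurrence. Write $p_i=T_3(i)=\sum\alpha^i$, where $\alpha=2/(1-\zeta)$ and $\zeta^4=-1$. From $\zeta=(\alpha-2)/\alpha$ we get $(\alpha-2)^4+\alpha^4=0$, so the four numbers $\alpha$ are the roots of $\alpha^4-4\alpha^3+12\alpha^2-16\alpha+8$. Hence $p_2=4^2-2\cdot12=-8$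 and
\[
p_{4m+6}=4p_{4m+5}-12p_{4m+4}+16p_{4m+3}-8p_{4m+2}.
\]
We have $\nu(p_2)=3$. Suppose $\nu(p_{4m+2})=3m+3$. The bound $\nu(p_i)\ge2+\lfloor3i/4\rfloor$ gives $\nu(p_{4m+5})\ge3m+5$, $\nu(p_{4m+4})\ge3m+5$ and $\nu(p_{4m+3})\ge3m+4$. So the first three terms have valuations at least $3m+7$, $3m+7$, $3m+8$, and the last has valuation exactly $3m+6$. Hence $\nu(p_{4m+6})=3m+6$, which completes the induction.
\end{proof}

\section{Boundedly many exceptions}\label{sec:bounded}

\begin{proof}[Proof of Theorem~\ref{thm:bounded}]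
By \eqref{eq:v}, $v\le K$ for all $1\le k\le n$, so one modulus serves all $k$. Apply Proposition~\ref{prop:basic} with $w=K$, which is allowed because $K<h$, and $q=2^{h-K}$. Suppose $j\bmod q\ge2K$. Then $j-sq\ge j-Qq\ge2K$ for $0\le s\le Q$, so $\nu(\gamma_{j-sq})\ge K+1$ by Proposition~\ref{prop:gamma}, and all error terms in \eqref{eq:basic} vanish modulo $2^{K+1}$. The main term has valuation $v\le K$. Hence $\nu(A_j)=v$, and $k=n-j$ is not exceptional by \eqref{eq:reduction}.

So every exceptional $k\ge1$ has $j\bmod q<2K$. The range $0\le j<n$ consists of $n/q=c2^K$ periods of length $q$, so there are at most $2Kc2^K$ such $k$, and at most $1+2Kc2^K$ exceptional $k$ when $k=0$ is included. At least one of the $n+1$ values of $k$ is exceptional, so $1-2K2^{K-h}\le\rho(c,h)\le1$, and $\rho(c,h)\to1$ as $h\to\infty$.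
\end{proof}

\section{The exceptional values}\label{sec:classification}

To decide whether $\nu(A_j)=v$ we need $A_j$ modulo $2^{v+1}$, so we take $w=v$ in \eqref{eq:basic}; this is where $h\ge v$ is used. Now $q=2^{h-v}$ may be small, and many indices $j-sq$ may be small at once. The remedy is a trade-off. If $s$ is divisible by only a small power of $2$, then $b_s$ is highly divisible by $2$. If $s$ is divisible by a large power of $2$ and $sq<a2^h$, then $sq$ is far below $a2^h$, and $\gamma_{j-sq}$ is highly divisible by $2$.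

\begin{lemma}\label{lem:single}
Let $c$ be odd, $j=a2^h+i$ with $0\le i<2^h$, $t=\nu(c+a)$, and $h\ge v$. Take $w=v$ in \eqref{eq:basic} and put $s_0=a2^v$. Then $s_0\le Q$, $j-s_0q=i$, $\nu(b_{s_0})=v-t$, and $\nu(b_s\gamma_{j-sq})\ge v+1$ for all $0\le s\le Q$ with $s\ne s_0$. In particular $t\le v$.
\end{lemma}

\begin{proof}
We have $s_0q=a2^h\le j$, which gives the first two claims, and $Q<(a+1)2^v$ because $j<(a+1)2^h$. Put $n'=c2^v$; since $c$ is odd, $\nu(n')=v$.

Let $s_0\le s\le Q$. Then $\lfloor s/2^v\rfloor=a$, so $\nu\binom{n'+s}{s}=\kappa(c,a)=v$ by Lemma~\ref{lem:carries}. From $b_s=\frac{n'}{n'+s}\binom{n'+s}{s}$ we get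
\[
\nu(b_s)=2v-\nu(n'+s).
\]
For $s=s_0$ we have $n'+s=(c+a)2^v$, so $\nu(b_{s_0})=2v-(v+t)=v-t$, and $t\le v$ because $b_{s_0}$ is an integer. For $s>s_0$, the number $s$ lies strictly between two consecutive multiples of $2^v$, so $\nu(n'+s)=\nu(s)\le v-1$ and $\nu(b_s)\ge v+1$.

Let $0\le s<s_0$ and $e=\min(\nu(s),v)$. We claim $\nu(b_s)\ge v-e$. If $e=v$, which includes $s=0$, this says that $b_s$ is an integer. Otherwise $e=\nu(s)$, and the claim follows from $b_s=\frac{n'}{s}\binom{n'+s-1}{s-1}$. Both $s$ and $s_0$ are multiples of $2^e$, so $j-sq\ge(s_0-s)q\ge2^e\ge2e$, and $\nu(\gamma_{j-sq})\ge e+1$ by Proposition~\ref{prop:gamma}. Hence $\nu(b_s\gamma_{j-sq})\ge(v-e)+(e+1)=v+1$.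
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:classification}]
If $2^h>c$ and $c$ has $K$ binary digits, then $2^h>2^{K-1}$, so $h\ge K\ge v$ by \eqref{eq:v}. Now let $h\ge v$. By Proposition~\ref{prop:basic}, Lemma~\ref{lem:single} and Proposition~\ref{prop:gamma},
\[
A_j\equiv-B+b\,\gamma_i\pmod{2^{v+1}},\qquad\nu(B)=v,\qquad\nu(b\,\gamma_i)=v-t+\delta(i).
\]
If $\delta(i)>t$, the second term vanishes modulo $2^{v+1}$ and $\nu(A_j)=v$. If $\delta(i)<t$, then $\nu(A_j)=v-t+\delta(i)<v$. If $\delta(i)=t$, both terms have valuation exactly $v$, so their difference has valuation at least $v+1$, and $\nu(A_j)\ge v+1$. Thus $\nu(A_j)\ne v$ if and only if $\delta(i)\le t$, that is, $i\in E_t$. The stated valuations follow from \eqref{eq:reduction} and $d(n)=d(c)$.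
\end{proof}

\begin{remark}
Neither hypothesis can simply be dropped. Take $c=2$ and $k=n$, so $a=i=0$ and $t=1$. Then $i\in E_1$, but $S(n,n)=1$ and both sides of \eqref{eq:formula} are $0$. Take $c=7$, $h=0$ and $k=5$, so $a=2$, $i=0$, $t=\nu(9)=0$ and $v=\nu\binom97=2>h$. Then $E_t$ is empty, but $S(7,5)=\binom73+3\binom74=140$ has valuation $2$, while the right side of \eqref{eq:formula} is $2-3+2=1$.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:count}]
Let $2^h>c$, so Theorem~\ref{thm:classification} applies to all $1\le k\le n$. Fix $a\in\{0,\dots,c-1\}$; both $t=\nu(c+a)$ and $v=\kappa(c,a)$ depend only on $a$. Every $i\in E_t$ satisfies $\lfloor i/2\rfloor+1\le\delta(i)\le t$, so $i<2t\le2v\le2^v\le2^h$. Hence all of $E_t$ lies in the range $0\le i<2^h$, and the number of exceptional $k\ge1$ is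
\[
\sum_{a=0}^{c-1}|E_{\nu(c+a)}|=\sum_{m=c}^{2c-1}|E_{\nu(m)}| .
\]
The numbers $i\equiv2\pmod4$ are $i=4\mu-2$ with $\mu\ge1$. Such an $i$ satisfies $i<2t$ if and only if $\mu\le t/2$, and $3(i+2)\le4t$ if and only if $\mu\le t/3$. Therefore
\[
|E_t|=2t-\lfloor t/2\rfloor+\lfloor t/3\rfloor .
\]
We sum the three parts with $t=\nu(m)$. The product $\prod_{m=c}^{2c-1}m=\frac{(2c)!}{2\,c!}$ has valuation $(2c-d(c))-1-(c-d(c))=c-1$ by Legendre's formula, so $\sum_{m=c}^{2c-1}2\nu(m)=2c-2$. Also $\lfloor\nu(m)/2\rfloor=\#\{\ell\ge1:4^\ell\mid m\}$ and $\lfloor\nu(m)/3\rfloor=\#\{\ell\ge1:8^\ell\mid m\}$. Summing over $m$, exchanging the order of summation, and adding $1$ for $k=0$ gives the formula for $N(c)$. The bound $N(c)\le2c-1$ holds because $\lfloor t/3\rfloor\le\lfloor t/2\rfloor$. Finally,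
\[
\rho(c,h)=\frac{n+1-N(c)}{n}=1-\frac{N(c)-1}{c2^h}\ge1-\frac{2(c-1)}{c2^h}\ge1-2^{1-h}.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{AL}
Arnold Adelberg and Tamas Lengyel, \emph{New results on the $p$-adic valuation of Stirling numbers}, arXiv:2111.08766 (2021).

\end{thebibliography}
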